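# Unimodular simplices in a matroid polytope, and bases arranged around a circle

## 1. A point in the octahedron

Take the matroid $U_{2,4}$, whose bases are all two-element subsets of $\{1,2,3,4\}$. Write $24$ for $\{2,4\}$, and send each basis to its $0/1$ incidence vector in $\mathbb R^4$: for instance $\mathbf e_{24}=(0,1,0,1)$. The six vectors are the vertices of an octahedron inside the hyperplane $x_1+x_2+x_3+x_4=2$. Choose the point
$$x=(0.8,\;0.5,\;0.4,\;0.3)$$
of this octahedron and try to write it as a convex combination of few vertices.

Here is a way that needs no linear algebra. Take a circle of circumference $1$, with coordinate $t\in\mathbb R/\mathbb Z$. Lay down arcs of lengths $x_1,x_2,x_3,x_4$ one after the other, starting at $0$: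
$$A_1=[0,0.8),\quad A_2=[0.8,1.3),\quad A_3=[1.3,1.7),\quad A_4=[1.7,2.0).$$
The total length is $2$, so we go around exactly twice. Each arc is shorter than $1$, so no arc overlaps itself. Hence every $t$ lies in exactly two arcs, that is, every $t$ sees a basis of $U_{2,4}$:
$$[0,0.3):\ 12,\qquad [0.3,0.7):\ 13,\qquad [0.7,0.8):\ 14,\qquad [0.8,1):\ 24 .$$
Reading off lengths, $x=0.3\,\mathbf e_{12}+0.4\,\mathbf e_{13}+0.1\,\mathbf e_{14}+0.2\,\mathbf e_{24}$, and one checks the four coordinates directly.

Look at the four bases. Going around the circle we meet $12\to13\to14\to24\to12$, and each step exchanges one element for one other: $2\to3$, $3\to4$, $1\to2$, $4\to1$. Each of the four elements leaves once and enters once. The matrix with rows $\mathbf e_{12},\mathbf e_{13},\mathbf e_{14},\mathbf e_{24}$ has only one nonzero entry in its third column; expanding there,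
$$\left|\det\begin{pmatrix}1&1&0&0\\1&0&1&0\\1&0&0&1\\0&1&0&1\end{pmatrix}\right|=\left|\det\begin{pmatrix}1&1&0\\1&0&1\\0&1&1\end{pmatrix}\right|=2,$$
which is the rank of the matroid.

What did we use? That every two-element set is a basis. For other matroids the order of the arcs matters. Make $1$ and $2$ parallel, so that $12$ is no longer a basis but the other five pairs are, and take $x=(0.5,0.4,0.6,0.5)$. Laying arcs in the order $1,2,3,4$ gives $13$ on $[0,0.5)$, $24$ on $[0.5,0.9)$ and $34$ on $[0.9,1)$: all bases. In the order $1,3,2,4$ the arcs of $1$ and $2$ are $[0,0.5)$ and $[0.1,0.5)$, and on $[0.1,0.5)$ we see the non-basis $12$. So for a general matroid one asks: can every point of the polytope be caught in a simplex as good as the one above?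

## 2. Bases as points, exchanges as edges, and the problem

Throughout, $\mathcal M$ is a matroid on $E=[n]=\{1,\dots,n\}$ of rank $r$, with set of bases $\mathcal B_{\mathcal M}$. For $B\in\mathcal B_{\mathcal M}$ put $\mathbf e_B=\sum_{i\in B}\mathbf e_i$ and $\operatorname{Inc}(\mathcal B_{\mathcal M})=\{\mathbf e_B:B\in\mathcal B_{\mathcal M}\}$. The matroid polytope is $P_{\mathcal M}=\operatorname{conv}(\operatorname{Inc}(\mathcal B_{\mathcal M}))$. We write $x(C)=\sum_{i\in C}x_i$ for $C\subseteq E$, we write $H=\{x\in\mathbb R^n:x(E)=r\}$ for the hyperplane containing $P_{\mathcal M}$, and $B-a+b$ means $(B\setminus\{a\})\cup\{b\}$. For connected $\mathcal M$, the words "interior" and "neighborhood" refer to the topology of $H$.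

A loop is an element in no basis, a coloop an element in every basis. The matroid is connected if $E$ is not a disjoint union of nonempty sets $E_1,E_2$ with $r(E_1)+r(E_2)=r$; equivalently, any two distinct elements lie on a common circuit. If $\mathcal M$ is connected and $n\ge2$, there are no loops and no coloops, since a loop or coloop $e$ would give the splitting $\{e\},E-e$. If $e$ is not a loop, the bases of $\mathcal M/e$ are the sets $A$ with $e\notin A$ and $A+e\in\mathcal B_{\mathcal M}$. If $e$ is not a coloop, the bases of $\mathcal M\setminus e$ are the bases of $\mathcal M$ that avoid $e$. We use three textbook facts.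

* **(F1)** Symmetric exchange (Brualdi; Oxley, *Matroid Theory*): for bases $B,B'$ and $c\in B\setminus B'$ there is $f\in B'\setminus B$ such that $B-c+f$ and $B'-f+c$ are both bases.
* **(F2)** For a basis $B$ and $b\notin B$ there is a unique circuit $K\subseteq B+b$; and for $c\in B$, the set $B-c+b$ is a basis iff $c\in K$.
* **(F3)** (Tutte; Oxley, Thm 4.3.1) If $\mathcal M$ is connected and $e\in E$, then $\mathcal M\setminus e$ or $\mathcal M/e$ is connected.

**Definition (exchange graph).** For $X=\{\mathbf v_1,\dots,\mathbf v_n\}\subseteq\operatorname{Inc}(\mathcal B_{\mathcal M})$, the graph $G(X)$ has vertex set $X$, and $\mathbf v_i,\mathbf v_j$ are adjacent iff $\mathbf v_i-\mathbf v_j=\mathbf e_a-\mathbf e_b$ for some $a\ne b$. (Equivalently, they span an edge of $P_{\mathcal M}$.) We also write $X$ for the $n\times n$ matrix with rows $\mathbf v_1,\dots,\mathbf v_n$, and use the notation $G(X)$ for sets of any size.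

In Section 1, $G(X)$ contains the 4-cycle $12,13,14,24$.

**Definition (unimodular).** A simplex with vertices in $\operatorname{Inc}(\mathcal B_{\mathcal M})$ that spans $H$ is unimodular if it has the least possible normalized volume with respect to the lattice $\mathbb Z^n\cap H$; that is, the differences of its vertices generate $\Lambda_0=\{v\in\mathbb Z^n:\sum_iv_i=0\}$.

The problem comes from David C. Haws, "Matroid Polytopes: Algorithms, Theory, and Applications", arXiv:0905.4405 (2009), where it is a conjecture. The answer is yes.

**Theorem A.** Let $\mathcal M$ be a connected matroid of rank $r\ge1$ on $n$ elements. For every $x\in P_{\mathcal M}$ there are $n$ linearly independent vectors $\mathbf v_1,\dots,\mathbf v_n\in\operatorname{Inc}(\mathcal B_{\mathcal M})$ such that $x\in\operatorname{conv}(\mathbf v_1,\dots,\mathbf v_n)$ and $G(X)$ is connected, where $X=\{\mathbf v_1,\dots,\mathbf v_n\}$. Moreover $|\det X|=r$, so $\operatorname{conv}(X)$ is unimodular. For $n\ge3$ one can choose $X$ so that $G(X)$ contains a Hamiltonian cycle along which every element of $[n]$ leaves exactly once and enters exactly once.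

Both hypotheses are needed: if $\mathcal M$ is disconnected, $P_{\mathcal M}$ has dimension less than $n-1$ and there are no $n$ linearly independent vectors to choose; and $r\ge1$ excludes the single loop, whose only basis has incidence vector $0$.

The cases $n=1$ and $r=1$ are immediate. If $n=1$ then $P_{\mathcal M}=\{\mathbf e_1\}$ and $X=\{\mathbf e_1\}$. If $r=1$ and $\mathcal M$ is connected with $n\ge2$, there are no loops, so $\mathcal M=U_{1,n}$, the polytope is itself the simplex on $\mathbf e_1,\dots,\mathbf e_n$, the determinant is $1$ and $G(X)$ is complete. From now on $n\ge2$.

## 3. Two triangles: Carathéodory gives no control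

The first thing to try is Carathéodory's theorem: every $x\in P_{\mathcal M}$ lies in the convex hull of some affinely independent vertices, which we complete to $n$ linearly independent ones. The trouble is that nothing forces these bases to be close to each other.

Take $U_{2,6}$, whose bases are the edges of the complete graph on $\{1,\dots,6\}$, and let $X$ consist of the two triangles
$$12,\ 23,\ 13\qquad\text{and}\qquad 45,\ 56,\ 46 .$$
The matrix is block diagonal with two $3\times3$ blocks of determinant $\pm2$, so $|\det X|=4$, while $r=2$. Two bases of rank $2$ are adjacent in $G(X)$ iff they share exactly one element, so $G(X)$ falls into two components. And $\operatorname{conv}(X)$ contains the point $x=(\tfrac13,\dots,\tfrac13)$ in its interior, with all six coefficients equal to $\tfrac16$. So $X$ is a legitimate Carathéodory choice for $x$, and a bad one. A good choice for the same $x$ is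
$$14\to24\to25\to35\to36\to46\to14,$$
with coefficients $\tfrac13,0,\tfrac13,0,\tfrac13,0$. The exchanges are $1\to2$, $4\to5$, $2\to3$, $5\to6$, $3\to4$, $6\to1$, and again every element leaves once and enters once.

We shall insist on this feature from the start. Asking for more than $G(X)$ connected gives a more rigid object, and the rigidity is what we shall use.

## 4. Cyclic frames

**Definition (cyclic frame).** A *cyclic frame* of $\mathcal M$ is a sequence of bases $(B_s)_{s\in\mathbb Z_n}$ with $B_{s+1}=B_s-a_s+b_s$, $a_s\in B_s$, $b_s\notin B_s$, such that each element of $E$ occurs exactly once among the $a_s$ and exactly once among the $b_s$, and such that the permutation $\sigma$ of $E$ given by $\sigma(a_s)=b_s$ is a single $n$-cycle.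

In Section 1 the frame $12,13,14,24$ has $\sigma:2\to3\to4\to1\to2$. In Section 3 the frame has $\sigma:1\to2\to3\to4\to5\to6\to1$. The smallest frame is $(\{1\},\{2\})$ for $U_{1,2}$.

**Lemma 1.** If $(B_s)$ is a cyclic frame, then $X=\{\mathbf e_{B_s}\}$ consists of $n$ distinct linearly independent vectors, $|\det X|=r$, and consecutive $\mathbf e_{B_s},\mathbf e_{B_{s+1}}$ are adjacent in $G(X)$. In particular $G(X)$ is connected, and it has a Hamiltonian cycle if $n\ge3$. Moreover $\operatorname{conv}(X)$ is unimodular, and the $\mathbf e_{B_s}$ form a $\mathbb Z$-basis of $\{v\in\mathbb Z^n:r\mid\sum_iv_i\}$.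

*Proof.* Adjacency holds because $\mathbf e_{B_{s+1}}-\mathbf e_{B_s}=\mathbf e_{b_s}-\mathbf e_{a_s}$. Regard $\sigma$ as a directed cycle on the vertex set $E$ with edges $a_s\to b_s$. The differences $\mathbf e_{b_s}-\mathbf e_{a_s}$ for $s=0,\dots,n-2$ belong to all edges but one, that is, to a spanning path on $E$. The edge vectors of a spanning path form a $\mathbb Z$-basis of $\Lambda_0$: number the path $v_1,\dots,v_n$ and note that a vector with coordinate sum $0$ is, in exactly one way, an integer combination of the $\mathbf e_{v_{u+1}}-\mathbf e_{v_u}$, the coefficients being determined one by one from the end $v_1$. So the differences of the rows of $X$ generate $\Lambda_0$, which is unimodularity. The rows of $X$ generate $\mathbb Z\mathbf e_{B_0}+\Lambda_0$. This is $\{v\in\mathbb Z^n:r\mid\sum_iv_i\}$, since a vector $v$ with $\sum_iv_i=kr$ equals $k\mathbf e_{B_0}$ plus an element of $\Lambda_0$. That lattice has index $r$ in $\mathbb Z^n$, so $|\det X|=r\neq0$. Hence the $n$ rows are linearly independent, in particular distinct, and being generators they form a $\mathbb Z$-basis. For $n\ge3$ the closed walk through the $n$ distinct vertices is a Hamiltonian cycle. $\square$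

The same computation works along a spanning tree of $G(X)$ whenever $X$ is linearly independent and $G(X)$ is connected: $n-1$ linearly independent vectors $\mathbf e_a-\mathbf e_b$ are the edges of a spanning tree on $E$ and hence a $\mathbb Z$-basis of $\Lambda_0$, so again $|\det X|=r$.

**Theorem 1.** Let $\mathcal M$ be connected, $n\ge2$. Then $P_{\mathcal M}$ is the union of the simplices $\operatorname{conv}\{\mathbf e_{B_s}:s\in\mathbb Z_n\}$ over all cyclic frames $(B_s)$ of $\mathcal M$.

Theorem 1 and Lemma 1 give Theorem A for $n\ge2$, and $n=1$ is done. Note that Theorem 1 claims a covering, not a triangulation; the simplices may overlap.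

The plan is: show that at least one frame exists, so that the covered region $U$ has interior; then suppose $U\neq P_{\mathcal M}$, walk from $U$ into the uncovered part, stop at a boundary point $z$ of $U$, and produce a frame simplex on the other side of the wall at $z$.

## 5. A connected matroid has a cyclic frame

**Lemma 2.** Every connected $\mathcal M$ with $n\ge2$ has a cyclic frame.

*Proof.* Induction on $n$. For $n=2$ the only connected matroid is $U_{1,2}$, with frame $(\{1\},\{2\})$. Let $n\ge3$ and pick $e\in E$; by (F3), $\mathcal M/e$ or $\mathcal M\setminus e$ is connected, and it has $n-1\ge2$ elements.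

**Contraction: insert one basis without $e$.** Suppose $\mathcal M/e$ is connected, with cyclic frame $(A_s)_{s\in\mathbb Z_{n-1}}$, $A_{s+1}=A_s-a_s+b_s$. Each $A_s+e$ is a basis of $\mathcal M$. We claim that some $A_s+b_s$ is a basis of $\mathcal M$. Suppose not. Each $A_s$ is independent of size $r-1$, so $b_s\in\operatorname{cl}(A_s)$ and thus $A_{s+1}\subseteq\operatorname{cl}(A_s)$. As $A_{s+1}$ is independent of the same size, $\operatorname{cl}(A_{s+1})=\operatorname{cl}(A_s)$. So all these closures are one flat $F$ of rank $r-1$. Every element of $E-e$ is some $b_s\in A_{s+1}\subseteq F$, so $E-e$ has rank $r-1$ and $e$ is a coloop, a contradiction.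

Take $s$ with $A_s+b_s$ a basis and insert it between $A_s+e$ and $A_{s+1}+e$. The step $a_s\to b_s$ becomes two steps: first $e$ leaves and $b_s$ enters, then $a_s$ leaves and $e$ enters. Every element still leaves once and enters once, and the permutation changes by replacing $a_s\mapsto b_s$ with $a_s\mapsto e\mapsto b_s$, which turns an $(n-1)$-cycle into an $n$-cycle.

**Deletion: insert one basis with $e$.** Suppose $\mathcal M\setminus e$ is connected, with cyclic frame $(B_s)_{s\in\mathbb Z_{n-1}}$, $B_{s+1}=B_s-a_s+b_s$. As $e$ is not a coloop, the $B_s$ are bases of $\mathcal M$. Let $K_s$ be the circuit in $B_s+e$. We claim that some $B_s-a_s+e$ is a basis. Suppose not. By (F2), $a_s\notin K_s$, so $K_s\subseteq B_s-a_s+e\subseteq B_{s+1}+e$, and uniqueness in (F2) gives $K_{s+1}=K_s$. So all $K_s$ are one circuit $K$, which avoids every $a_s$, that is, every element of $E-e$. So $K=\{e\}$ and $e$ is a loop, a contradiction.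

Take $s$ with $B_s-a_s+e$ a basis and insert it between $B_s$ and $B_{s+1}$. The steps are now $a_s\to e$ and $e\to b_s$, and again $a_s\mapsto b_s$ is replaced by $a_s\mapsto e\mapsto b_s$. $\square$

Keep the two arguments in mind: "a closure that does not move" and "a circuit that does not move". Both return, in combination, in Section 9.

By Lemmas 1 and 2, $P_{\mathcal M}$ contains $n$ affinely independent points, so $\dim P_{\mathcal M}=n-1$. This gives strict inequalities in the interior.

**Interior inequalities.** For every $z\in\operatorname{relint}P_{\mathcal M}$,
$$0<z_i<1\ \text{ for all } i,\qquad\text{and}\qquad z(C)\neq r(C)\ \text{ whenever }\emptyset\ne C\subsetneq E. \tag{1}$$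

Indeed $x_i\ge0$, $x_i\le1$ and $x(C)\le r(C)$ hold at every $\mathbf e_B$, hence on $P_{\mathcal M}$. If a linear inequality valid on $P_{\mathcal M}$ is an equality at a relative interior point, it is an equality on all of $P_{\mathcal M}$. But the hyperplanes $x_i=0$, $x_i=1$ (with $n\ge2$) and $x(C)=r(C)$ (with $C$ nonempty and proper) do not contain $H$, so $P_{\mathcal M}$ would have dimension less than $n-1$.

## 6. A generic point on the boundary of the covered region

Let $U\subseteq P_{\mathcal M}$ be the union of all cyclic-frame simplices. It is a finite union of compact sets, so it is closed; by Lemma 2 it has nonempty interior. For $n=2$ we have $\mathcal M=U_{1,2}$, the polytope is the segment from $\mathbf e_1$ to $\mathbf e_2$, and $U=P_{\mathcal M}$. Let $n\ge3$, and suppose for contradiction that $U\ne P_{\mathcal M}$. The set $V=\operatorname{relint}P_{\mathcal M}\setminus U$ is open. It is nonempty, since otherwise the closed set $U$ would contain the closure of $\operatorname{relint}P_{\mathcal M}$, which is $P_{\mathcal M}$.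

**Step 1: choose $z$.** We want a boundary point of $U$ that lies on walls of codimension one but on nothing smaller. Let $\mathcal A$ be the finite family of affine hulls of nonempty sets of at most $n-2$ incidence vectors of bases; each has dimension at most $n-3$. Choose $w$ in the interior of some cyclic-frame simplex and in no $A\in\mathcal A$. For $A\in\mathcal A$, $\operatorname{aff}(A\cup\{w\})$ has dimension at most $n-2<\dim H$, so finitely many of these do not cover $V$; choose $y\in V$ outside all of them.

The segment $[w,y]$ meets no $A\in\mathcal A$: a point $u\in A\cap[w,y]$ would differ from $w$, so $y$ would be on the line through $w$ and $u$, hence in $\operatorname{aff}(A\cup\{w\})$, against the choice of $y$. Put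
$$t^*=\max\{t\in[0,1]:w+t(y-w)\in U\},\qquad z=w+t^*(y-w).$$
The maximum exists as $U$ is closed, and $t^*<1$ as $y\notin U$. Both $w$ and $y$ lie in $\operatorname{relint}P_{\mathcal M}$, so $z$ does. To summarize,
$$z\in U\cap\operatorname{relint}P_{\mathcal M},\qquad z\notin\operatorname{int}U,\qquad z\text{ lies in no member of }\mathcal A. \tag{2}$$

**Step 2: locate $z$ in a frame simplex.** Let $z\in\operatorname{conv}(X)$ with $X$ from a cyclic frame $(B_s)$ with steps $a_s\to b_s$ and permutation $\sigma$. Write $z$ in barycentric coordinates. At least $n-1$ of them are positive, as $z$ avoids $\mathcal A$. Not all $n$ are positive, since $z$ would then be interior to $\operatorname{conv}(X)\subseteq U$. So exactly one vanishes, and after shifting the index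
$$z=\sum_{s\ne1}\lambda_s\mathbf e_{B_s},\qquad\lambda_s>0,\quad\sum_{s\neq1}\lambda_s=1. \tag{3}$$
Write $B_1=B_0-i+j$ and $B_2=B_1-k+l$. So $\sigma(i)=j$ and $\sigma(k)=l$, with $i\ne k$ and $j\neq l$.

**Step 3: the four elements $i,j,k,l$ are distinct.** If $k=j$, then $j$ enters at the step into $B_1$ and leaves at the next; as it enters and leaves only once, $B_1$ is the only frame basis containing $j$. By (3), $z_j=0$, against (1). If $l=i$, then $i$ is missing only from $B_1$, so $z_i=1$, against (1). Also $i\neq j$ and $k\neq l$ by definition. So $i,j,k,l$ are distinct. Consequently $i,k\in B_0$, $j,l\notin B_0$, and $B_2=B_0-i-k+j+l$. (In particular $n\ge4$: for $n=3$ we have our contradiction already.)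

## 7. Flipping one basis, and a wall where no flip exists

The facet $\operatorname{conv}\{\mathbf e_{B_s}:s\ne1\}$ contains $z$ in its relative interior. The natural move is to keep this facet and look for a new apex on the other side. To pass from $B_0$ to $B_2$ we must exchange $i,k$ for $j,l$. The frame does $i\to j$ first and $k\to l$ second. Do them in the other order.

One geometric remark is used twice. Suppose $z$ is in the relative interior of a facet of a simplex $\operatorname{conv}(X)$ spanning $H$. Near $z$, the barycentric coordinates of the facet vertices stay positive, so near $z$ the simplex coincides with the closed half-space of $H$ bounded by the hyperplane of the facet, on the side of the apex. Hence if two frame simplices each have a facet containing $z$ in its relative interior, if the two facets span the same hyperplane of $H$, and if the two apexes lie strictly on opposite sides, then the union of the two simplices is a neighborhood of $z$. This contradicts $z\notin\operatorname{int}U$. The facets need not be equal.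

**Case 1: $B_1'=B_0-k+l$ is a basis.** Replace $B_1$ by $B_1'$. The two steps become $k\to l$ and then $i\to j$, the permutation $\sigma$ is unchanged, and we have a cyclic frame $X'$. Since $\mathbf e_{B_0}+\mathbf e_{B_2}=2\mathbf e_{B_0}-\mathbf e_i-\mathbf e_k+\mathbf e_j+\mathbf e_l$,
$$\mathbf e_{B_1}+\mathbf e_{B_1'}=\mathbf e_{B_0}+\mathbf e_{B_2}.$$
So the midpoint of the two apexes is the midpoint of $\mathbf e_{B_0}$ and $\mathbf e_{B_2}$, a point of the common facet. The apexes are therefore strictly on opposite sides of the hyperplane of the facet, and the remark gives a contradiction.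

**Where this stops.** If $B_0-k+l$ is not a basis, there may be no cyclic frame at all on the other side of this facet. Here is such a wall. Let $\mathcal N$ be the rank-2 matroid on $\{1,2,3,4,5\}$ in which $1$ and $2$ are parallel: every pair except $12$ is a basis. It is connected, because any two elements lie on one of the circuits $12$ or $abc$ with $\{a,b,c\}\not\supseteq\{1,2\}$. Consider
$$B_0=13,\quad B_1=34,\quad B_2=24,\quad B_3=45,\quad B_4=35,$$
with steps $1\to4$, $3\to2$, $2\to5$, $4\to3$, $5\to1$ and $\sigma:1\to4\to3\to2\to5\to1$, a 5-cycle. Drop $B_1$. The facet with vertices $13,24,45,35$ lies in the hyperplane $x_1+x_2+x_5=1$, and $B_1=34$ is on the side where this sum is smaller. Here $i=1,j=4,k=3,l=2$, and $B_0-k+l=12$ is not a basis. Any apex on the far side must contain two of $1,2,5$, so it is $15$ or $25$. Both fail: in $\{13,24,45,35,15\}$ the basis $24$ shares an element only with $45$, and in $\{13,24,45,35,25\}$ the basis $13$ shares an element only with $35$. A vertex of degree one lies on no Hamiltonian cycle, so by Lemma 1 neither set comes from a cyclic frame.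

(In both sets $G$ is connected, so for the bare conjecture this particular wall would be harmless; it is our stronger requirement that makes the same facet unusable.) By the geometric remark we need not keep the facet. It suffices to find a frame simplex with *some* facet that contains $z$ in its relative interior, spans the same hyperplane, and has its apex on the far side. We now find other ways to write the same $z$.

## 8. The wall splits the circle into two clocks

**Case 2: $B_0-k+l$ is not a basis.** We assume this from here on. Remember that $z$ satisfies (2) and (3).

**Step 4: identify the hyperplane of the wall.** Dropping $B_1$ merges the steps $i\to j$ and $k\to l$ into a double exchange from $B_0$ to $B_2$. We pair the four elements the other way. Let $\tau$ agree with $\sigma$ except that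
$$\tau(i)=l,\qquad\tau(k)=j.$$
Since $\sigma$ is the $n$-cycle $i\to j\to\dots\to k\to l\to\dots\to i$, the permutation $\tau$ has exactly two cycles:
$$i\to l\to\dots\to i\quad\text{with support }C_1\ni i,l,\qquad k\to j\to\dots\to k\quad\text{with support }C_2\ni k,j .$$
Put $n_h=|C_h|$. Then $n_1,n_2\ge2$ and $n_1+n_2=n$. In the example, $\tau:1\to2\to5\to1$ and $3\to4\to3$, so $C_1=\{1,2,5\}$ and $C_2=\{3,4\}$.

**Step 5: draw $z$ on the circle.** Subdivide $\mathbb R/\mathbb Z$ into consecutive half-open arcs of lengths $\lambda_2,\lambda_3,\dots,\lambda_{n-1},\lambda_0$, starting at $t=0$, and let $B(t)$ be the basis of the arc containing $t$. By (3),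
$$\int_{\mathbb R/\mathbb Z}\mathbf e_{B(t)}\,dt=z .$$
There are $n-1$ distinct jump times. At $t=0$ we pass from $B_0$ to $B_2$: the elements $i,k$ leave and $j,l$ enter. At each of the other $n-2$ jumps one element $a_s\notin\{i,k\}$ leaves and $b_s=\sigma(a_s)=\tau(a_s)$ enters, so $a_s$ and $b_s$ are in the same set $C_h$.

Let $B^h(t)=B(t)\cap C_h$. Watch $B^1$ alone. At $t=0$ it performs the single exchange $i\to l$. Its other jumps are those with $a_s\in C_1$. Each element of $C_1$ leaves exactly once, so $B^1$ has exactly $n_1$ distinct jump times, each a single exchange inside $C_1$. Thus $|B^1(t)|=m$ is constant, and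
$$z(C_1)=\int|B^1(t)|\,dt=m. \tag{4}$$
In the same way $B^2$ has $n_2$ distinct jump times, each a single exchange inside $C_2$, the one at $t=0$ being $k\to j$. Since also $|B_s\cap C_1|=m$ for every $s\ne1$, the facet lies in the hyperplane $x(C_1)=m$ of $H$.

**Step 6: name the states.** In cyclic order write the states of the two clocks as
$$S_p\ (p\in\mathbb Z_{n_1}),\quad S_{p+1}=S_p-\alpha_p+\beta_p\ \text{ at time }t^1_p;\qquad R_q\ (q\in\mathbb Z_{n_2}),\quad R_{q+1}=R_q-\gamma_q+\delta_q\ \text{ at time }t^2_q,$$
normalized by $t^1_0=t^2_0=0$, so that
$$\alpha_0=i,\quad\beta_0=l,\quad\gamma_0=k,\quad\delta_0=j,\qquad B_0=S_0\cup R_0,\quad B_2=S_1\cup R_1.$$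
Every element of $C_1$ occurs exactly once among the $\alpha_p$ and exactly once among the $\beta_p$; likewise for $C_2$ with $\gamma_q$ and $\delta_q$. Also $\tau(\alpha_p)=\beta_p$ and $\tau(\gamma_q)=\delta_q$. The first clock shows $S_p$ on the arc $[t^1_{p-1},t^1_p)$, and the second shows $R_q$ on $[t^2_{q-1},t^2_q)$.

**Step 7: turn one clock against the other.** For $\theta\in\mathbb R/\mathbb Z$ put
$$B_\theta(t)=B^1(t)\cup B^2(t+\theta).$$
This set always has size $r$. Rotating the second clock does not change the time for which it shows each element, so
$$\int\mathbf e_{B_\theta(t)}\,dt=z\qquad\text{for every }\theta. \tag{5}$$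
Whenever all the sets $B_\theta(t)$ are bases, (5) is a new expression of $z$ as a convex combination of bases, all of them on the hyperplane $x(C_1)=m$. So the question becomes for which $\theta$ they are bases.

## 9. Rotating until the wall can be crossed

**Step 8: vocabulary for the rotation.** A pair $(p,q)\in\mathbb Z_{n_1}\times\mathbb Z_{n_2}$ is *visited at $\theta$* if the first clock shows $S_p$ and the rotated second clock shows $R_q$ (as indexed states) on an arc of positive length. It is *good* if $S_p\cup R_q$ is a basis. A *collision $(p,q)$ at $\theta$* means that $t^1_p=t^2_q-\theta$ in $\mathbb R/\mathbb Z$: both clocks jump at the same moment. As $\theta$ runs over $[0,1)$, each pair $(p,q)$ collides exactly once. The $n_1$ jump times of the first clock are distinct, and so are the $n_2$ of the second, so the jump times of $B_\theta$ divide the circle into exactly $n-\#\{\text{collisions at }\theta\}$ arcs, on each of which both indexed states are constant.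

**(i) All visited pairs good implies at most one collision.** If all pairs visited at $\theta$ are good and there were two or more collisions, (5) would express $z$ as a convex combination of at most $n-2$ incidence vectors of bases, and $z$ would lie in a member of $\mathcal A$, against (2).

Next, how does the set of visited pairs change with $\theta$? An arc of positive length survives a small change of $\theta$, so pairs visited at $\theta$ are visited at all nearby angles. If a collision $(p,q)$ occurs at $\theta$, then $(p,q)$ is visited just before the double jump and $(p+1,q+1)$ just after it. If it is the only collision at $\theta$, then at a nearby angle the circle has $n$ arcs: the $n-1$ old ones and one new short arc, between the two jumps that have come apart. At a slightly smaller angle the second clock jumps later than the first, and the new arc shows $(p+1,q)$. At a slightly larger angle it jumps earlier, and the new arc shows $(p,q+1)$. So the pairs visited just before $\theta$ (respectively just after $\theta$) are those visited at $\theta$ together with $(p+1,q)$ (respectively $(p,q+1)$). Between consecutive collision angles the cyclic order of the $n$ jump times does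 not change, and the set of visited pairs is constant.

**Definition (crossable).** The pair $(p,q)$ is *crossable* if $S_p\cup R_q$, $S_{p+1}\cup R_{q+1}$ and $(S_p\cup R_q)-\gamma_q+\beta_p$ are all bases.

The third set has $m+1$ elements in $C_1$: it is a candidate apex on the far side. For $(p,q)=(0,0)$ it is $B_0-k+l$, so Case 2 says that $(0,0)$ is not crossable.

**(ii) A collision that cannot be crossed can be passed.** If $(p,q)$ and $(p+1,q+1)$ are good and $(p,q)$ is not crossable, then $(p,q+1)$ and $(p+1,q)$ are good.

*Proof.* Apply (F1) to $B=S_p\cup R_q$ and $B'=S_{p+1}\cup R_{q+1}$, where $B\setminus B'=\{\alpha_p,\gamma_q\}$ and $B'\setminus B=\{\beta_p,\delta_q\}$, with $c=\gamma_q$. It gives $f\in\{\beta_p,\delta_q\}$ with $B-\gamma_q+f$ and $B'-f+\gamma_q$ bases. The choice $f=\beta_p$ would make $(p,q)$ crossable. So $f=\delta_q$, and $B-\gamma_q+\delta_q=S_p\cup R_{q+1}$ and $B'-\delta_q+\gamma_q=S_{p+1}\cup R_q$ are bases. $\square$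

So at each collision we can either cross the wall or keep rotating. It remains to see that one cannot keep rotating forever.

**Claim A.** There is $\theta\in(0,1)$ such that all pairs visited at $\theta$ are good, exactly one collision $(p,q)$ occurs at $\theta$, and $(p,q)$ is crossable.

*Proof.* Suppose not, and let $\theta$ increase from $0$ to $1$.

*All visited pairs are good at every angle.* At $\theta=0$ the sets $B_0(t)$ in the family $B_\theta(t)$ are the bases $B(t)$, so all visited pairs are good. There are $n-1$ arcs, so $(0,0)$ is the only collision. It is not crossable. By (ii), $(0,1)$ is good, so all pairs visited at small $\theta>0$ are good, and they stay the same until the next collision angle. Suppose that a collision angle $\theta\in(0,1)$ is reached and that all pairs visited just before it are good. The pairs visited at $\theta$ are among these, so they are good. By (i) exactly one collision $(p,q)$ occurs at $\theta$, and by our assumption it is not crossable. Since $(p,q)$ and $(p+1,q+1)$ are visited at $\theta$, they are good, so (ii) applies and $(p,q+1)$ is good. Hence all pairs visited just after $\theta$ are good. There are finitely many collision angles,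 so all pairs visited at any $\theta\in[0,1)$ are good.

*Every pair is good and none is crossable.* Each $(p,q)$ collides at exactly one angle in $[0,1)$ and is visited at that angle, so it is good. As the only collision at that angle it is not crossable, by assumption if the angle is in $(0,1)$ and by Case 2 if the angle is $0$. In the definition of crossable, the first two sets are bases for every $(p,q)$. So the third is not:
$$(S_p\cup R_q)-\gamma_q+\beta_p\ \text{ is not a basis, for all }p\in\mathbb Z_{n_1},\ q\in\mathbb Z_{n_2}. \tag{6}$$

*A circuit that does not move.* Fix $p$. Since $\beta_p\in C_1\setminus S_p$, it is not in the basis $S_p\cup R_q$. Let $K_q$ be the circuit in $(S_p\cup R_q)+\beta_p$. By (6) and (F2), $\gamma_q\notin K_q$. Therefore $K_q\subseteq(S_p\cup R_{q+1})+\beta_p$, and by uniqueness $K_{q+1}=K_q$. So all $K_q$ are one circuit $K$, and $K$ contains no $\gamma_q$. Every element of $C_2$ is some $\gamma_q$, so $K\cap C_2=\emptyset$. Thus $K\subseteq S_p+\beta_p$, and since $S_p$ is independent, $\beta_p\in\operatorname{cl}(S_p)$.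

*A closure that does not move.* This holds for every $p$. So $S_{p+1}=S_p-\alpha_p+\beta_p\subseteq\operatorname{cl}(S_p)$, and as all $S_p$ are independent of size $m$, all $\operatorname{cl}(S_p)$ are the same flat, of rank $m$. Every element of $C_1$ is some $\beta_p\in S_{p+1}$, so it lies in this flat. Hence $r(C_1)=m$. But $z(C_1)=m$ by (4), and $\emptyset\ne C_1\subsetneq E$. This contradicts (1). $\square$

## 10. The simplex beyond the wall

**Step 9: build the new frame.** Take $\theta$ and $(p,q)$ from Claim A. There are exactly $n-1$ arcs at $\theta$. Let $D_1,\dots,D_{n-1}$ be the sets $B_\theta(t)$ on them, in cyclic order, starting just after the double jump; all are bases, as all visited pairs are good. So $D_{n-1}=S_p\cup R_q$ and $D_1=S_{p+1}\cup R_{q+1}$. Put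
$$D_0=D_{n-1}-\gamma_q+\beta_p ,$$
a basis because $(p,q)$ is crossable. From $D_1=D_{n-1}-\alpha_p-\gamma_q+\beta_p+\delta_q$ we get $D_1=D_0-\alpha_p+\delta_q$ with $\alpha_p\in D_0$, $\delta_q\notin D_0$.

In the closed sequence $D_0,D_1,\dots,D_{n-1},D_0$ the steps are the single jumps of the two clocks other than the two that collide, together with $\gamma_q\to\beta_p$ and $\alpha_p\to\delta_q$. So every element leaves once and enters once. The permutation of this sequence is $\tau$ with $\alpha_p\mapsto\beta_p$, $\gamma_q\mapsto\delta_q$ replaced by $\gamma_q\mapsto\beta_p$, $\alpha_p\mapsto\delta_q$. Starting at $\beta_p$ we follow the cycle of $\tau$ through all of $C_1$ to $\alpha_p$, jump to $\delta_q$, follow the other cycle through all of $C_2$ to $\gamma_q$, and return to $\beta_p$. This is a single $n$-cycle. So $(D_s)$ is a cyclic frame; let $X'=\{\mathbf e_{D_s}\}$.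

**Step 10: compare the two simplices at $z$.** By (5), $z$ is a convex combination of $\mathbf e_{D_1},\dots,\mathbf e_{D_{n-1}}$ whose coefficients are the $n-1$ arc lengths, all positive. By Lemma 1 these $n-1$ points are affinely independent, and so are the points $\mathbf e_{B_s}$, $s\ne1$. All of them lie on $\{x\in H:x(C_1)=m\}$, which has dimension $n-2$. So both facets span this hyperplane of $H$ and contain $z$ in their relative interiors. The apexes lie strictly on opposite sides, since
$$|B_1\cap C_1|=|(B_0-i+j)\cap C_1|=m-1,\qquad|D_0\cap C_1|=m+1 .$$
By the remark in Section 7, $\operatorname{conv}X\cup\operatorname{conv}X'\subseteq U$ contains a neighborhood of $z$, against $z\notin\operatorname{int}U$. Both cases are impossible, so $U=P_{\mathcal M}$. This proves Theorem 1, and with Lemma 1 also Theorem A. $\blacksquare$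

**The example of Section 7, continued.** Let us run the rotation for $\mathcal N$ and the wall with vertices $13,24,45,35$, at the point
$$z=0.3\,\mathbf e_{24}+0.2\,\mathbf e_{45}+0.1\,\mathbf e_{35}+0.4\,\mathbf e_{13}=(0.4,\,0.3,\,0.5,\,0.5,\,0.3).$$
The first clock shows $2$ on $[0,0.3)$, $5$ on $[0.3,0.6)$ and $1$ on $[0.6,1)$. The second shows $4$ on $[0,0.5)$ and $3$ on $[0.5,1)$. So $S_0=\{1\}$, $S_1=\{2\}$, $S_2=\{5\}$, $R_0=\{3\}$, $R_1=\{4\}$, with $t^1=(0,0.3,0.6)$ and $t^2=(0,0.5)$. All six pairs are good. The collision of $(p,q)$ is at $\theta=t^2_q-t^1_p$ modulo $1$, so the first one after $(0,0)$ is $(1,1)$ at $\theta=0.2$. It is crossable: $(S_1\cup R_1)-\gamma_1+\beta_1=24-4+5=25$. At $\theta=0.2$ the rotated second clock shows $3$ on $[0.3,0.8)$ and $4$ elsewhere, so $B_\theta$ shows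
$$[0,0.3):\ 24,\qquad[0.3,0.6):\ 35,\qquad[0.6,0.8):\ 13,\qquad[0.8,1):\ 14,$$
and indeed $0.3\,\mathbf e_{24}+0.3\,\mathbf e_{35}+0.2\,\mathbf e_{13}+0.2\,\mathbf e_{14}=(0.4,0.3,0.5,0.5,0.3)=z$. Inserting $25$ at the double jump gives the frame
$$25\to35\to13\to14\to24\to25,\qquad 2\to3,\ 5\to1,\ 3\to4,\ 1\to2,\ 4\to5,$$
with the 5-cycle $1\to2\to3\to4\to5\to1$. The old apex $34$ has $x_1+x_2+x_5=0$, the new apex $25$ has $x_1+x_2+x_5=2$, and $z$ is on the hyperplane where this sum is $1$. The basis $45$ of the old facet is gone and $14$ has taken its place, as it had to: no frame contains the old facet on this side.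

## 11. Several components, arcs, and integer points

Three statements follow from Theorem 1. The first removes the connectedness hypothesis. Recall that if $E_1,\dots,E_c$ are the connected components of $\mathcal M$, the bases of $\mathcal M$ are exactly the unions of one basis of each $\mathcal M|E_h$, so $P_{\mathcal M}=\prod_hP_{\mathcal M|E_h}$. By Section 5 (and trivially for singletons) the factors have dimension $|E_h|-1$, so $\dim P_{\mathcal M}=n-c$.

**Theorem 2.** Let $\mathcal M$ be any matroid with $c$ connected components, so $\dim P_{\mathcal M}=n-c$. Every $x\in P_{\mathcal M}$ lies in $\operatorname{conv}(X)$ for some set $X$ of $n-c+1$ affinely independent incidence vectors of bases for which $G(X)$ has a Hamiltonian path. The lattice generated by the differences of elements of $X$ is $\{v\in\mathbb Z^n:v(E_h)=0\ \forall h\}$, where $E_1,\dots,E_c$ are the components; so $\operatorname{conv}(X)$ is unimodular. The number $n-c+1$ cannot be lowered for generic $x$.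

*Proof.* If all components are singletons, $P_{\mathcal M}$ is a point and $X$ is its only vertex. Otherwise, consider the components with $n_h=|E_h|\ge2$; on singleton components each basis is forced.

**Reduction to a dense set of $x$.** There are finitely many sets $X$ of the required kind, and their convex hulls are closed. So if a dense set of points $x$ is covered by these hulls, every $x$ is. By Theorem 1 applied to each $\mathcal M|E_h$, the points $x=(x^h)_h$ with every $x^h$ in the interior (relative to the affine hull of $P_{\mathcal M|E_h}$) of a cyclic-frame simplex of $\mathcal M|E_h$ are dense in $P_{\mathcal M}$. Fix such a choice of frames $(B^h_s)_{s\in\mathbb Z_{n_h}}$, and let $\lambda^h_s>0$ be the barycentric coordinates of $x^h$.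

**Superimposing the circles.** On $\mathbb R/\mathbb Z$ give $B^h_0,B^h_1,\dots,B^h_{n_h-1}$ consecutive arcs of lengths $\lambda^h_0,\lambda^h_1,\dots$, starting at $0$. Component $h$ has one jump at time $0$ and $n_h-1$ distinct jumps in $(0,1)$, at the times $\lambda^h_0+\dots+\lambda^h_{u-1}$ for $1\le u\le n_h-1$. The coordinates of different components vary independently, each over an open simplex. So a coincidence of jump times in $(0,1)$ of two different components is a nontrivial linear equation in these parameters, and its solutions are nowhere dense. So for a dense set of $x$ all the jump times in $(0,1)$, over all components, are distinct. Take such an $x$. The union of the component bases at time $t$ (with all coloops, and no loops) is a basis of $\mathcal M$. It is constant on $1+\sum_h(n_h-1)=n-c+1$ arcs, and their lengths express $x$ as a convex combination of these bases. Let $X$ be the set of their incidence vectors.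

**Properties of $X$.** Passing through the jump times in $(0,1)$, consecutive bases differ by a single exchange inside one $E_h$. The exchange vectors that occur inside $E_h$ belong to $n_h-1$ of the $n_h$ edges of an $n_h$-cycle on $E_h$, the missing edge being the jump at time $0$. As in Lemma 1 they form a $\mathbb Z$-basis of the vectors in $\mathbb Z^{E_h}$ with coordinate sum $0$. Together, the $n-c$ consecutive differences form a $\mathbb Z$-basis of $\{v\in\mathbb Z^n:v(E_h)=0\ \forall h\}$. So the $n-c+1$ points are affinely independent, hence distinct; consecutive ones are adjacent, so $G(X)$ has a Hamiltonian path; and the lattice of differences is as stated. Since $\operatorname{aff}P_{\mathcal M}$ is given by the equations $x(E_h)=r(E_h)$, this lattice consists of all differences of integer points of $\operatorname{aff}P_{\mathcal M}$, so $\operatorname{conv}(X)$ is unimodular.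

**Minimality.** The convex hulls of fewer than $\dim P_{\mathcal M}+1$ vertices are finitely many sets of smaller dimension, and a generic $x$ is in none of them. $\square$

The second statement returns to the arcs of Section 1. It says that for a suitable placement the picture drawn there exists for every matroid.

**Corollary 3.** For any matroid $\mathcal M$ and $x\in\mathbb R^n$: $x\in P_{\mathcal M}$ iff there are arcs $A_i\subseteq\mathbb R/\mathbb Z$ (half-open, possibly empty or the full circle) of length $x_i$ such that $\{i:t\in A_i\}$ is a basis for every $t$.

*Proof.* *If.* Put $B(t)=\{i:t\in A_i\}$. Then $x=\int\mathbf e_{B(t)}\,dt$, and $B(t)$ takes finitely many values, each a basis, on sets of total length $1$. So $x$ is a convex combination of vectors $\mathbf e_B$.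

*Only if.* Work on each component separately and superimpose the results; a union of component bases is a basis. A loop gets the empty arc, a coloop the full circle. For a component with at least two elements, Theorem 1 puts the corresponding part of $x$ into the simplex of a cyclic frame $(B_s)$. Place its barycentric coordinates $\lambda_s\ge0$, in cyclic order, as lengths of consecutive half-open arcs around the circle. An element $i$ enters at one step only and leaves at one step only, so the indices $s$ with $i\in B_s$ form one block of cyclically consecutive indices. Let $A_i$ be the union of the arcs of this block. It is a half-open arc, possibly empty or everything as some $\lambda_s$ may vanish, of length $\sum_{s:i\in B_s}\lambda_s=x_i$. At each $t$ the elements with $t\in A_i$ form the basis $B_s$ whose arc contains $t$. $\square$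

For rational $x$, Corollary 3 is equivalent to a theorem of van den Heuvel and Thomassé, *Cyclic orderings and cyclic arboricity of matroids*, J. Combin. Theory Ser. B 102 (2012), which was not used here.

The third statement uses the lattice half of Lemma 1.

**Corollary 4.** Let $\mathcal M$ be connected, $n\ge2$, $k\ge1$. Every $y\in kP_{\mathcal M}\cap\mathbb Z^n$ is a nonnegative integer combination of the $n$ bases of a single cyclic frame, with coefficients summing to $k$.

*Proof.* Here $k$ is an integer. Apply Theorem 1 to $y/k\in P_{\mathcal M}$ and multiply by $k$: there is a cyclic frame with $y=\sum_s\mu_s\mathbf e_{B_s}$, $\mu_s\ge0$, $\sum_s\mu_s=k$. Since $y(E)=kr$, the integer vector $y$ lies in $\{v\in\mathbb Z^n:r\mid\sum_iv_i\}$. By Lemma 1 the $\mathbf e_{B_s}$ form a $\mathbb Z$-basis of this lattice. As they are linearly independent, the $\mu_s$ are the coordinates of $y$ in this basis, so they are integers. $\square$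

For a check by hand, take $k=3$ in $U_{2,6}$ and $y=(1,1,1,1,1,1)$. The frame of Section 3 gives $y=\mathbf e_{14}+\mathbf e_{25}+\mathbf e_{36}$, with coefficients $1,0,1,0,1,0$ along the cycle. The two triangles of Section 3 give only $y=\tfrac12(\mathbf e_{12}+\mathbf e_{23}+\mathbf e_{13}+\mathbf e_{45}+\mathbf e_{56}+\mathbf e_{46})$, and since those six vectors are linearly independent, no integer combination of them equals $y$.
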